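# Non-isomorphic totally real fields with the same log unit lattice

## 1. The units of $\mathbb Q(\sqrt2)$ and of $\mathbb Q(\sqrt2,\sqrt5)$

Start with $\mathbb Q(\sqrt 2)$. Its units are $\pm\varepsilon_2^{a}$ with $\varepsilon_2=1+\sqrt2$. Send a unit $u$ to the vector of logarithms of the absolute values of its conjugates. Since $\varepsilon_2\varepsilon_2'=-1$, we get $\varepsilon_2\mapsto(\log\varepsilon_2,-\log\varepsilon_2)$. So the units give a one-dimensional lattice whose shortest vector has length $\sqrt2\,\log\varepsilon_2$. Suppose somebody tells you only this length. Then you know the number $\varepsilon_2>1$, and you know the field, because it is $\mathbb Q(\varepsilon_2)$. The same argument works for every real quadratic field.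

Now take $K=\mathbb Q(\sqrt2,\sqrt5)$. Its quadratic subfields $\mathbb Q(\sqrt2),\mathbb Q(\sqrt5),\mathbb Q(\sqrt{10})$ have fundamental units
$$\varepsilon_2=1+\sqrt2,\qquad \varepsilon_5=\tfrac{1+\sqrt5}2,\qquad \varepsilon_{10}=3+\sqrt{10},$$
all of norm $-1$. Order the four embeddings of $K$ by the signs given to $(\sqrt2,\sqrt5)$: first $(+,+)$, then $(+,-)$, $(-,+)$, $(-,-)$. Write $\alpha,\beta,\gamma$ for the logarithms of the three units. Their log vectors are
$$\alpha(1,1,-1,-1),\qquad \beta(1,-1,1,-1),\qquad \gamma(1,-1,-1,1),$$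
which are pairwise orthogonal, of lengths $2\alpha,2\beta,2\gamma$.

Is that the whole lattice? Let $u$ be any unit of $K$. Multiply its norms to the three quadratic subfields. If $\sigma_1,\sigma_2,\sigma_3$ are the nontrivial automorphisms, the product is $u\sigma_1(u)\cdot u\sigma_2(u)\cdot u\sigma_3(u)=u^2N_{K/\mathbb Q}(u)$. Hence $u^2=\pm\varepsilon_2^a\varepsilon_5^b\varepsilon_{10}^c$ for some integers, and we must ask which of these products are squares in $K$, with $a,b,c\in\{0,1\}$. A square is positive in all four embeddings. The sign vectors of $\varepsilon_2,\varepsilon_5,\varepsilon_{10}$ are $(+,+,-,-)$, $(+,-,+,-)$, $(+,-,-,+)$. Each is the product of the other two, so among the nontrivial products with either sign only $+\varepsilon_2\varepsilon_5\varepsilon_{10}$ is totally positive. And it is a square: on one hand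
$$\varepsilon_2\varepsilon_5\varepsilon_{10}=\tfrac12(1+\sqrt2+\sqrt5+\sqrt{10})(3+\sqrt{10})=\tfrac12\,(13+8\sqrt2+5\sqrt5+4\sqrt{10}),$$
and on the other
$$(3+\sqrt2+\sqrt5+\sqrt{10})^2=26+16\sqrt2+10\sqrt5+8\sqrt{10}=4\,\varepsilon_2\varepsilon_5\varepsilon_{10}.$$
So $u_0=\tfrac12(3+\sqrt2+\sqrt5+\sqrt{10})$ satisfies $u_0^2=\varepsilon_2\varepsilon_5\varepsilon_{10}$; its square is a unit, so $u_0$ is a unit. The lattice of $K$ is spanned by three orthogonal vectors together with half of their sum. It has three orthogonal pieces, one for each quadratic subfield, and one glue vector between them.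

**Definition (log unit lattice).** Let $K$ be a totally real field of degree $d$ with real embeddings $\sigma_1,\dots,\sigma_d$. Put $\mathrm{Log}_K(u)=(\log|\sigma_1(u)|,\dots,\log|\sigma_d(u)|)$ for $u\in\mathcal O_K^\times$. By Dirichlet's unit theorem the image $\Lambda_K$ is a lattice of rank $d-1$ in the hyperplane $x_1+\dots+x_d=0$ of $\mathbb R^d$; the kernel is $\{\pm1\}$. It is a Euclidean lattice for the standard inner product. Two such lattices are isometric if a linear isometry between their real spans carries one onto the other.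

For example, in the basis $\mathrm{Log}\,\varepsilon_2,\mathrm{Log}\,\varepsilon_5,\mathrm{Log}\,u_0$ the Gram matrix of $\Lambda_{\mathbb Q(\sqrt2,\sqrt5)}$ is
$$\begin{pmatrix}4\alpha^2&0&2\alpha^2\\0&4\beta^2&2\beta^2\\2\alpha^2&2\beta^2&\alpha^2+\beta^2+\gamma^2\end{pmatrix}.$$
In general two lattices of rank $r$ are isometric exactly when they have Gram matrices with $G_2=P^TG_1P$ for some $P\in GL_r(\mathbb Z)$. Isometric lattices have the same rank, so the two fields have the same degree.

The lattice of a real quadratic field determines the field. Does this hold for all totally real fields? José Cruz, "Classification of totally real number fields via their zeta function, regulator, and log unit lattice", arXiv:2512.03432 (2025), poses this as a conjecture: two totally real number fields with isometric log unit lattices are isomorphic. The same source quotes results that point in this direction. They are conditional on the weak Schanuel conjecture, which says that logarithms of nonzero algebraic numbers that are linearly independent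 over $\mathbb Q$ are algebraically independent over $\overline{\mathbb Q}$. Under it, totally real fields with isometric log unit lattices have the same regulator, Dedekind zeta function and class number; and real Galois fields of degree $>3$ with similar log unit lattices are isomorphic. We shall prove that the conjecture itself is false, with no unproved hypothesis.

**Theorem 1.** Let $D=\mathbb Q(\zeta_7+\zeta_7^{-1})$. There are infinitely many pairs $(K_1,K_2)$ of totally real fields of degree $12$, both biquadratic over $D$, with $K_1\not\cong K_2$ and $\Lambda_{K_1}$ isometric to $\Lambda_{K_2}$. In addition $\zeta_{K_1}=\zeta_{K_2}$, and the regulators and class numbers agree.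

## 2. Four orthogonal pieces, and the glue between them

The decomposition in the example works over any base. Let $D$ be totally real and let $K=D(\sqrt{a_1},\sqrt{a_2})$ be biquadratic over $D$ with $a_1,a_2$ totally positive. Put $a_3=a_1a_2$ and $F_i=D(\sqrt{a_i})$. For totally positive non-square $a\in D^*$ write $F_a=D(\sqrt a)$ and
$$R(a)=\{r\in\mathcal O_{F_a}^\times: N_{F_a/D}(r)=1\},\qquad R_i=R(a_i).$$

**Proposition 2.** (1) The lattices $\mathrm{Log}_K(\mathcal O_D^\times)$, $\mathrm{Log}_K(R_1)$, $\mathrm{Log}_K(R_2)$, $\mathrm{Log}_K(R_3)$ are pairwise orthogonal. (2) For every $u\in\mathcal O_K^\times$ we have $u^4\in\mathcal O_D^\times R_1R_2R_3$. (3) $\mathrm{Log}_K(\mathcal O_D^\times)\cong2\Lambda_D$ and $\mathrm{Log}_K(R_i)\cong\sqrt2\,\mathrm{Log}_{F_i}(R_i)$, and up to isometry the latter depends only on the isomorphism class of the pair $F_i\supset D$.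

**Proof.** (1) Let $f\in\mathcal O_D^\times$ and $r\in R_i$. Over a fixed embedding of $D$ the number $\log|f|$ is constant, while the sum of $\log|w(r)|$ over the four embeddings $w$ of $K$ above it is the logarithm of $|N_{K/D}(r)|=|N_{F_i/D}(r)|^2=1$ at that embedding, hence $0$. So $\langle\mathrm{Log}_Kf,\mathrm{Log}_Kr\rangle=0$. Now let $i\ne j$, $r_i\in R_i$, $r_j\in R_j$. The nontrivial automorphism $\sigma_i$ of $K/F_i$ is nontrivial on $F_j$, since $F_iF_j=K$. Hence $N_{K/F_i}(r_j)=r_j\sigma_i(r_j)=N_{F_j/D}(r_j)=1$. Group the embeddings of $K$ by their restriction to $F_i$: on each group $\log|r_i|$ is constant and the logarithms of $r_j$ add up to $0$.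

(2) Put $v_i=N_{K/F_i}(u)$ and let $'$ denote conjugation of $F_i/D$. As in Section 1, $u^2N_{K/D}(u)=v_1v_2v_3$. Also $v_i^2=v_iv_i'\cdot v_i/v_i'=N_{K/D}(u)\cdot v_i/v_i'$, and $v_i/v_i'\in R_i$. Squaring the first identity and inserting the second gives $u^4=N_{K/D}(u)\prod_i v_i/v_i'$.

(3) Each embedding of $D$ has four extensions to $K$, so every coordinate is repeated four times and lengths are doubled. Each embedding of $F_i$ has two, so lengths are multiplied by $\sqrt2$. An isomorphism $F_i\to F$ carrying $D$ to $D$ carries $R_i$ to the corresponding group of $F$, and permutes the coordinates of log vectors. $\square$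

Here is the natural plan for a counterexample. Find $K_1\not\cong K_2$ whose three pairs $F_i\supset D$ are the same up to isomorphism, but assembled differently. Over $D=\mathbb Q$ there is no room: $K$ is the compositum of its three quadratic subfields, and each subfield is determined by its isomorphism class. But suppose $D$ has an automorphism $g$ of order $3$. An isomorphism $F_a\cong F_{g(a)}$ may move $D$ by $g$, and we may move the three extensions by different powers of $g$. The three abstract pairs stay the same while their compositum may change.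

With such $K_1,K_2$ in hand one would like to say that the lattices agree because their pieces agree. This is where the argument stops. Proposition 2 only says that $\Lambda_{K_1}$ and $\Lambda_{K_2}$ both lie between a common lattice $\mathcal P$ and $\tfrac14\mathcal P$, so they become isometric after tensoring with $\mathbb Q$. Which vectors of $\tfrac14\mathcal P$ are present depends on which products $e\,r_1r_2r_3$ become squares in the compositum, and the pieces taken one at a time do not tell us.

The glue can be real. In $\mathbb Q(\sqrt2,\sqrt5)$ the norm-one units are $R(2)=\{\pm\varepsilon_2^{2a}\}$, and similarly for $5$ and $10$, so the pieces span a lattice of index $8\cdot2=16$ in $\Lambda_K$. The factor $8$ comes from units of the $F_i$ that are not in $\mathcal O_D^\times R_i$, the factor $2$ from the diagonal unit $u_0$.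

The idea is to choose the radicands so that in both fields there is no glue at all. Then each $\Lambda_{K_\alpha}$ is the orthogonal sum of its pieces, and equality of the pieces is enough. The next two sections turn "no glue" into a finite condition on square classes in $D$; the rest of the work is to satisfy that condition for two fields at once.

## 3. Square classes of norm-one units

Let $D$ be a number field. The quadratic Hilbert symbol $(\alpha,\beta)_v$ at a place $v$ is $1$ if $\alpha$ is a norm from $D_v(\sqrt\beta)$ and $-1$ otherwise. For an odd prime $P$ and $\alpha$ prime to $P$ define $[\alpha/P]\in\mathbb F_2$ by $(-1)^{[\alpha/P]}=\left(\frac{\alpha}{P}\right)$, and write $[\alpha/\varpi]$ if $P=(\varpi)$. The same notation is used for Legendre symbols, so $[2/7]=0$ and $[3/7]=1$. The facts we need are these.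

1. (F1) The symbol is symmetric, bimultiplicative, and depends only on square classes.
2. (F2) At a real place it is $-1$ exactly when both entries are negative.
3. (F3) At an odd prime $P$, $(\alpha,\beta)_P$ is the quadratic residue symbol at $P$ of the unit $(-1)^{v(\alpha)v(\beta)}\alpha^{v(\beta)}\beta^{-v(\alpha)}$, where $v=v_P$. In particular it is $1$ for two units, and $(\alpha,\varpi)_P=(-1)^{[\alpha/P]}$ for a unit $\alpha$ and a uniformizer $\varpi$.
4. (F4) Let $P\mid2$ and let $\alpha,\beta$ be units at $P$ with $\beta\equiv1\bmod4$. Then $(\alpha,\beta)_P=1$. Indeed $\frac{1+\sqrt\beta}2$ is a root of $x^2-x+\frac{1-\beta}4$, whose discriminant is the unit $\beta$. So $D_P(\sqrt\beta)/D_P$ is unramified, and every unit is a norm.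
5. (F5) $\prod_v(\alpha,\beta)_v=1$ for $\alpha,\beta\in D^*$.

**Definition ($\Sigma(a)$).** Let $D$ be totally real and $a\in D^*$ totally positive and non-square. Then $\Sigma(a)\subset D^*/D^{*2}$ is the group of classes $\delta$ such that (i) $v_P(\delta)$ is even for every finite prime $P$ of $D$ unramified in $F_a$, and (ii) $(\delta,a)_P=1$ for every finite prime $P$.

Two examples over $D=\mathbb Q$. For $a=2$ only the prime $2$ ramifies, so (i) leaves $\pm1,\pm2$. For such $\delta$ the symbol $(\delta,2)_v$ is trivial at all odd primes and at the real place, hence also at $2$ by (F5). So $\Sigma(2)=\{\pm1,\pm2\}$. For $a=21$ the ramified primes are $3$ and $7$, since $21\equiv1\bmod4$, and (i) leaves $\pm1,\pm3,\pm7,\pm21$. At $2$ the symbol is trivial by (F4), so by (F5) the conditions at $3$ and $7$ are equivalent. At $3$, (F3) gives $(-1,21)_3=\left(\frac{-1}3\right)=-1$. Also $(-3,21)_3$ is the residue symbol at $3$ of $-(-3)/21=\frac17$, which is $1$. So $\Sigma(21)$ has index $2$, contains $-3$ and does not contain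 $-1$. It also contains $-21$, by the lemma below. Hence $\Sigma(21)=\{1,-3,7,-21\}$.

**Lemma 3.** Let $a$ be as in the definition, $F=F_a$, and let $'$ generate $\mathrm{Gal}(F/D)$. For $r\in R(a)$ write $r=x/x'$ with $x\in F^*$ and put $\delta(r)=N_{F/D}(x)\in D^*/D^{*2}$. Then:

1. $\delta:R(a)\to\Sigma(a)$ is a well-defined homomorphism;
2. $r\equiv\delta(r)$ modulo $F^{*2}$;
3. $\delta(-1)=-a$, so in particular $-a\in\Sigma(a)$;
4. if $\delta(r)=1$, then $r=y^2$ with $y\in R(a)$.

**Proof.** Hilbert 90 gives $x$, unique up to $D^*$; changing $x$ by $d\in D^*$ changes $N(x)$ by $d^2$. So $\delta$ is a well-defined homomorphism into $D^*/D^{*2}$. Since $x/x'=x^2/N(x)$, we get item 2.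

Next, $\delta(r)\in\Sigma(a)$. As $r$ is a unit, the ideals $(x)$ and $(x')$ are equal. Let $P$ be unramified in $F$. If $P$ is inert, $v_P(N(x))$ is twice the valuation of $x$. If $P=\mathfrak P\mathfrak P'$ splits, then $v_P(N(x))=v_{\mathfrak P}(x)+v_{\mathfrak P'}(x)$, and $v_{\mathfrak P'}(x)=v_{\mathfrak P}(x')=v_{\mathfrak P}(x)$. In both cases it is even. Finally $N(x)$ is a norm from $F$, hence a local norm everywhere, so (ii) holds.

For item 3 take $x=\sqrt a$: then $x/x'=-1$ and $N(x)=-a$. For item 4, $N(x)=d^2$ with $d\in D^*$ gives $r=x^2/d^2=(x/d)^2$. Here $x/d$ has norm $1$, and it is a unit since its square is. $\square$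

For instance let $\varepsilon=\frac{5+\sqrt{21}}2$, of norm $1$. Then $x=1+\varepsilon$ satisfies $x/x'=(1+\varepsilon)/(1+\varepsilon^{-1})=\varepsilon$, and $N(x)=2+\mathrm{Tr}(\varepsilon)=7$. So $\delta(\varepsilon)=7$, and $\delta(-\varepsilon)=7\cdot(-21)\equiv-3$, in agreement with the list for $\Sigma(21)$.

## 4. When the unit lattice splits orthogonally

**Lemma 4.** Let $D$ be totally real and let $a_1,a_2,a_3\in D^*$ be totally positive, with $a_1a_2a_3\in D^{*2}$, and suppose each $a_i$ has odd valuation at some prime. Put $F_i=F_{a_i}$, $R_i=R(a_i)$, $K=D(\sqrt{a_1},\sqrt{a_2})$. Assume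

(H) if $\eta\in\mathcal O_D^\times$, $\delta_i\in\Sigma(a_i)$ for $i=1,2,3$, and $\eta\delta_1\delta_2\delta_3\in D^{*2}$, then $\delta_i\in\{1,-a_i\}$ in $D^*/D^{*2}$ for each $i$.

Then $\mathcal O_K^\times=\mathcal O_D^\times R_1R_2R_3$, and $\Lambda_K$ is the orthogonal direct sum of $\mathrm{Log}_K(\mathcal O_D^\times)$ and the three $\mathrm{Log}_K(R_i)$.

**Proof.** Each $a_i$ is a non-square because of its odd valuation. If $\{i,j,l\}=\{1,2,3\}$ then $a_ia_j\equiv a_l$ modulo squares, so the $F_i$ are distinct and $[K:D]=4$. By Kummer theory the classes in $D^*/D^{*2}$ that become squares in $K$ are exactly $1,a_1,a_2,a_3$. Write $\delta_i:R_i\to\Sigma(a_i)$ for the map of Lemma 3.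

**Step A: no glue inside $F_i$.** We show $\mathcal O_{F_i}^\times=\mathcal O_D^\times R_i$. Let $v\in\mathcal O_{F_i}^\times$. The class of $N(v)\in\mathcal O_D^\times$ lies in $\Sigma(a_i)$: its valuations are $0$, and it is a norm. Apply (H) with $\eta=N(v)^{-1}$, $\delta_i=N(v)$ and the other two $\delta_j=1$. So $N(v)\in\{1,-a_i\}$ modulo squares. As $N(v)$ is a unit and $a_i$ has an odd valuation, the second case is impossible. Hence $N(v)=f^2$ with $f\in\mathcal O_D^\times$, and $v/f\in R_i$.

**Step B: no glue between the $F_i$.** Let $u\in\mathcal O_K^\times$. From $u^2N_{K/D}(u)=\prod_iN_{K/F_i}(u)$ and Step A,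
$$u^2=e\,r_1r_2r_3,\qquad e\in\mathcal O_D^\times,\ r_i\in R_i.\tag{4.1}$$
By Lemma 3, $r_i\equiv\delta_i(r_i)$ modulo squares of $F_i$, so $e\prod_i\delta_i(r_i)$ becomes a square in $K$ and lies in $\{1,a_1,a_2,a_3\}$. If it is $a_i$, replace $(e,r_i)$ by $(-e,-r_i)$. This keeps (4.1) and multiplies the class by $(-1)\cdot\delta_i(-1)=(-1)(-a_i)=a_i$. So we may assume
$$e\,\delta_1(r_1)\delta_2(r_2)\delta_3(r_3)=1\quad\text{in }D^*/D^{*2}.$$
Now (H), with $\eta=e$, gives $\delta_i(r_i)\in\{1,-a_i\}$ for each $i$. Where the value is $-a_i$, replace $r_i$ by $-r_i$ and $e$ by $-e$. This keeps (4.1) and makes $\delta_i(r_i)=1$. By Lemma 3, item 4, $r_i=y_i^2$ with $y_i\in R_i$. Then $e=(u/y_1y_2y_3)^2$ is a square in $K$, so $e\in\{1,a_1,a_2,a_3\}$ modulo $D^{*2}$. Since $e$ is a unit and each $a_i$ has an odd valuation, $e=f^2$ with $f\in\mathcal O_D^\times$. Thus $u=\pm fy_1y_2y_3\in\mathcal O_D^\times R_1R_2R_3$.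

**Step C: orthogonality.** The four pieces are pairwise orthogonal by Proposition 2, and by Step B they generate $\Lambda_K$. $\square$

Condition (H) fails easily. For $\mathbb Q(\sqrt2,\sqrt5)$ we have $-1\in\Sigma(2)$, and $\eta=-1$, $\delta_1=-1$, $\delta_2=\delta_3=1$ violates (H) with $-1\notin\{1,-2\}$; this is the unit $\varepsilon_2$ of norm $-1$. A failure that only Step B sees occurs for $K=\mathbb Q(\sqrt{21},\sqrt{77})$. The unit $\varepsilon_{77}=\frac{9+\sqrt{77}}2$ has norm $1$ and $\delta(\varepsilon_{77})=2+9=11$, so $\delta(-\varepsilon_{77})\equiv11\cdot(-77)\equiv-7$. Then $(\eta,\delta_1,\delta_2,\delta_3)=(-1,7,-7,1)$ violates (H). The corresponding glue is visible: $\varepsilon_{21}=\left(\frac{\sqrt7+\sqrt3}2\right)^2$ and $\varepsilon_{77}=\left(\frac{\sqrt{11}+\sqrt7}2\right)^2$, so $\varepsilon_{21}\varepsilon_{77}$ is the square of $\frac14(\sqrt7+\sqrt3)(\sqrt{11}+\sqrt7)=\frac14(\sqrt{77}+7+\sqrt{33}+\sqrt{21})\in K$.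

Here is a case over $\mathbb Q$ where (H) holds; it is a rehearsal for Section 9. Let
$$p_1=11,\ p_2=19,\ p_3=3,\ \ell=5,\ \ell'=13,\qquad n=p_1p_2\ell\ell'=13585,\ m=p_2p_3\ell'=741,\ k=p_1p_3\ell=165 .$$
All of $n,m,k$ are $\equiv1\bmod4$ and $nmk=(p_1p_2p_3\ell\ell')^2$. The $p_i$ are $\equiv3$ and $\ell,\ell'$ are $\equiv1\bmod4$. The squares mod $5$ are $\pm1$ and those mod $13$ are $1,3,4,9,10,12$, so
$$[p_1/\ell]=[p_2/\ell]=0,\ [p_3/\ell]=1,\qquad [p_1/\ell']=[p_2/\ell']=1,\ [p_3/\ell']=0,\qquad [\ell'/\ell]=[\ell/\ell']=1 .$$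
For $N\in\{n,m,k\}$ a class in $\Sigma(N)$ is $\delta=(-1)^h\prod_{p_i\mid N}p_i^{e_i}\prod_{l\in J}l^{e_l}$, where $J$ is the set of those $l\in\{\ell,\ell'\}$ that divide $N$. For a prime $\varpi\mid N$ with $\delta=\varpi^e\delta^\circ$ and $N=\varpi N^\circ$, (F3) says that $(\delta,N)_\varpi=1$ means $[\delta^\circ/\varpi]+e([-1/\varpi]+[N^\circ/\varpi])=0$. At $l\in J$, where $-1$ is a square, this reads
$$\sum_{p_i\mid N}(e_i+e_l)[p_i/l]+\sum_{l^*\in J\setminus\{l\}}(e_{l^*}+e_l)[l^*/l]=0,\tag{4.2}$$
and at $p_i$, with $p_{i'}$ the other of the three primes dividing $N$, it reads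
$$h+e_{i'}[p_{i'}/p_i]+\sum_{l\in J}e_l[l/p_i]+e_i\Big(1+[p_{i'}/p_i]+\sum_{l\in J}[l/p_i]\Big)=0.\tag{4.3}$$
Suppose $\eta\delta_n\delta_m\delta_k$ is a square. Each of the five primes divides exactly two of $n,m,k$, so its exponents in the two corresponding $\delta_N$ agree; call them $X_1,X_2,X_3,y,y'$ for $p_1,p_2,p_3,\ell,\ell'$. Now (4.2) for $(n,\ell)$ gives $y'=y$, for $(k,\ell)$ gives $X_3=y$, for $(m,\ell')$ gives $X_2=y'$, and for $(n,\ell')$ gives $(X_1+y')+(X_2+y')+(y+y')=0$, so $X_1=X_2$. All exponents are equal to $y$, and (4.3) collapses to $h=y$. Hence $\delta_N=(-N)^y$, which is (H). So the log unit lattice of $\mathbb Q(\sqrt{741},\sqrt{165})$ is an orthogonal sum of three lines. We now want to do the same over a base with an automorphism of order $3$.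

## 5. The cubic field of conductor 7 and the signs of its units

Let $\theta=\zeta_7+\zeta_7^{-1}$, a root of $x^3+x^2-2x-1$, and $D=\mathbb Q(\theta)$, a cyclic cubic field of discriminant $49$. The Minkowski bound is $\frac{3!}{27}\cdot7<2$, so $D$ has class number $1$. Modulo $2$ the polynomial becomes $x^3+x^2+1$, which has no root and is irreducible, so $2$ is inert in $D$. We write $(\cdot,\cdot)_2$ for the symbol at the unique prime above $2$.

Let $g$ generate $\mathrm{Gal}(D/\mathbb Q)$, let $\iota:D\to\mathbb R$ have $\iota(\theta)=2\cos(2\pi/7)$, and put $v_j=\iota\circ g^{-j}$ for $j\in\mathbb Z/3$. For a unit $\eta$ let $\mathrm{sgn}_j(\eta)=1$ if $v_j(\eta)<0$ and $0$ otherwise. The conjugates $2\cos\frac{2\pi}7,2\cos\frac{4\pi}7,2\cos\frac{6\pi}7$ of $\theta$ have signs $+,-,-$, and their product is $1$. So $\eta_0:=-\theta$ is a unit of norm $-1$ that is negative exactly at $v_0$. Put $\eta_j=g^j\eta_0$. Since $v_i(g^j\eta_0)=v_{i-j}(\eta_0)$, the unit $\eta_j$ is negative exactly at $v_j$. Hence the signature map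
$$\mathcal O_D^\times/\mathcal O_D^{\times2}\to\mathbb F_2^3,\qquad\eta\mapsto(\mathrm{sgn}_j\eta)_j\tag{5.1}$$
is surjective. The unit group is $\{\pm1\}\times\mathbb Z^2$, so both sides have order $8$ and (5.1) is an isomorphism.

For two units, (F3) and (F5) leave only the places $2$ and $v_0,v_1,v_2$, so
$$(\eta,\eta')_2=\prod_j(\eta,\eta')_{v_j}.\tag{5.2}$$

The signature isomorphism shows how the units of $D$ must be controlled. Rational inert primes cannot do it. If $l$ is an odd rational prime inert in $D$, then for $\alpha\in\mathcal O_D$ prime to $l$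
$$\Big(\frac{\alpha}{l\mathcal O_D}\Big)=\Big(\frac{N_{D/\mathbb Q}\alpha}{l}\Big).\tag{5.3}$$
Indeed $\alpha^{(l^3-1)/2}=(\alpha^{1+l+l^2})^{(l-1)/2}$ in the residue field $\mathbb F_{l^3}$, and $\alpha^{1+l+l^2}$ is the norm of $\alpha$ to $\mathbb F_l$. So the norm-one unit $\theta$, which by its signs is neither a square nor minus a square, is a quadratic residue modulo every odd inert prime. If $a\equiv1\bmod4$ is totally positive and is a product of distinct odd inert primes, then $\theta\in\Sigma(a)$, and (H) fails with $\eta=\delta_1=\theta$. We therefore need split primes that see signs, and we produce them with the congruence $\pi\equiv\eta_0\bmod4$.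

## 6. Reciprocity between split primes of $D$

In this section $\kappa$ and $\pi_1,\pi_2,\pi_3$ are totally positive elements of $\mathcal O_D$ that generate prime ideals of degree one, above distinct rational primes $q,p_1,p_2,p_3$ not dividing $14$, with
$$\kappa\equiv1\pmod4,\qquad\pi_i\equiv\eta_0\pmod4 .\tag{6.1}$$
A degree-one prime unramified in the Galois field $D$ lies above a completely split prime, so the conjugates $\kappa_j=g^j\kappa$ and $\pi_{i,j}=g^j\pi_i$, $j\in\mathbb Z/3$, generate distinct primes. We have $\pi_{i,j}\equiv\eta_j\bmod4$. By total positivity $p_i=\prod_j\pi_{i,j}$ and $q=\prod_j\kappa_j$, so $p_i\equiv N(\eta_0)=-1\bmod4$ and $q\equiv1\bmod4$.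

**Lemma 5.** For all units $\eta$ of $D$ and all indices:

1. $[\eta/\kappa_j]=0$ and $[\eta/\pi_{i,j}]=\mathrm{sgn}_j(\eta)$;
2. if $(i,j)\ne(i',j')$, then $[\pi_{i,j}/\pi_{i',j'}]+[\pi_{i',j'}/\pi_{i,j}]$ is $1$ if $j=j'$ and $0$ if $j\ne j'$;
3. $[\kappa_j/\pi_{i,j'}]=[\pi_{i,j'}/\kappa_j]$, and $[\kappa_j/\kappa_{j'}]=[\kappa_{j'}/\kappa_j]$ for $j\ne j'$.

**Proof.** In each case apply (F5) to the two elements involved. At the real places the symbols are trivial, because at least one entry is totally positive. At odd primes dividing neither element they are trivial by (F3). At an odd prime dividing one of them, (F3) gives the residue symbol. What remains is the symbol at $2$.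

1. $(\eta,\kappa_j)_2=1$ by (F4), so $[\eta/\kappa_j]=0$. Since $\pi_{i,j}/\eta_j\equiv1\bmod4$, (F4) gives $(\eta,\pi_{i,j})_2=(\eta,\eta_j)_2$, and by (5.2) this is $\prod_{t}(\eta,\eta_j)_{v_t}=(\eta,\eta_j)_{v_j}$, which is $-1$ exactly when $v_j(\eta)<0$.

2. Replacing each element by $\eta_j$ resp. $\eta_{j'}$ changes it by a factor $\equiv1\bmod4$, so by (F4) the symbol at $2$ is $(\eta_j,\eta_{j'})_2$. By (5.2) it is $-1$ exactly when some real place makes both negative, that is, when $j=j'$.

3. One entry is $\equiv1\bmod4$, so the symbol at $2$ is $1$ by (F4). $\square$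

By Galois equivariance, for $i\ne i'$ the number
$$m_{ii'}(t):=[\pi_{i',j+t}/\pi_{i,j}]\in\mathbb F_2$$
does not depend on $j$. Lemma 5, item 2, applied to $\pi_{i,j}$ and $\pi_{i',j+t}$, says
$$m_{i'i}(-t)=m_{ii'}(t)+\mathbf 1_{t=0}.\tag{6.2}$$
Put $r_{ii'}=\sum_tm_{ii'}(t)=[p_{i'}/\pi_{i,j}]$. For conjugates of the same element, equivariance and Lemma 5 give $[\pi_{i,j-1}/\pi_{i,j}]=[\pi_{i,j}/\pi_{i,j-1}]=[\pi_{i,j+1}/\pi_{i,j}]$. Call this common value $s_i$. In the same way let $s=[\kappa_{j\pm1}/\kappa_j]$. We shall not prescribe $s_i$ and $s$; they will cancel.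

**Linear algebra for triples.** Exponents of the three conjugates of a prime form a vector in $\mathbb F_2^3$ indexed by $\mathbb Z/3$. Let $(\rho e)_j=e_{j+1}$, and let $U_0$ be the subspace of vectors with sum zero. Since $1+1+1=1$ in $\mathbb F_2$, we have $\mathbb F_2^3=\mathbb F_2(1,1,1)\oplus U_0$, and the decomposition of $e$ is
$$e=\bar e\,(1,1,1)+e^0,\qquad\bar e=\sum_je_j,\quad e^0\in U_0.\tag{6.3}$$
For example $(1,0,0)=(1,1,1)+(0,1,1)$. On $U_0$ we have $1+\rho+\rho^2=0$, so $U_0$ is a one-dimensional vector space over $\mathbb F_4=\mathbb F_2[\rho]$. Put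
$$T_{ii'}=\sum_tm_{ii'}(t)\rho^t,\qquad\text{so that}\quad(T_{ii'}e)_j=\sum_{j'}[\pi_{i',j'}/\pi_{i,j}]\,e_{j'} .$$
It multiplies $(1,1,1)$ by $r_{ii'}$ and preserves $U_0$. By (6.2),
$$T_{i'i}=\sum_tm_{ii'}(t)\rho^{-t}+1.\tag{6.4}$$

## 7. Choosing the primes

Fix $B>7$. All primes below are taken above distinct rational primes $>B$.

**Lemma 6.** One can choose $\kappa,\pi_1,\pi_2,\pi_3$ as in Section 6 such that $[\kappa_j/\pi_i]=0$ for all $i,j$ and
$$(m_{21}(t))_{t=0,1,2}=(0,1,0),\qquad(m_{31}(t))_t=(0,1,0),\qquad(m_{32}(t))_t=(1,0,1).\tag{7.1}$$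

**Proof.** Consider the ray class group of $D$ modulo $4\infty$: ideals prime to $2$, modulo principal ideals $(x)$ with $x$ totally positive and $x\equiv1\bmod4$ at $2$. Let $\mathcal H$ be the ray class field; $\mathcal H/D$ is unramified outside $2\infty$.

For $\kappa$, take a degree-one prime in the trivial class; it has a totally positive generator $\equiv1\bmod4$. Infinitely many exist by Chebotarev's theorem, as primes of degree at least two have density zero.

For the $\pi_i$, let $x_0=\eta_0+4z$ with a large positive integer $z$. It is totally positive, $\equiv\eta_0\bmod4$, and prime to $2$. A prime in the class of $(x_0)$ is $(x_0x)$ with $x$ totally positive and $\equiv1\bmod4$ at $2$, so its generator $x_0x$ is totally positive and $\equiv\eta_0\bmod4$. Choose $\pi_1,\pi_2,\pi_3$ successively. For $\pi_{i'}$ the remaining conditions prescribe the symbols $[\kappa_j/\pi_{i'}]$ and $m_{i'i}(t)=[\pi_{i,t}/\pi_{i'}]$ for the earlier $i<i'$. They prescribe the Frobenius of $(\pi_{i'})$ in the multiquadratic field $\mathcal M=D(\sqrt{\kappa_j},\sqrt{\pi_{i,j}}:j\in\mathbb Z/3,\ i<i')$.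 A product of a nonempty subset of these radicands has odd valuation at an odd prime. So it is not a square, which means that the signs of the square roots can be prescribed independently, and its square root does not lie in $\mathcal H$. Every subextension of $\mathcal M/D$ is generated by square roots of such products, so $\mathcal H\cap\mathcal M=D$. Hence the conditions in $\mathcal H$ and in $\mathcal M$ are independent, and Chebotarev's theorem in $\mathcal H\mathcal M$ gives infinitely many degree-one primes. $\square$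

From (7.1) and (6.2),
$$r_{21}=1,\ r_{12}=0,\qquad r_{31}=1,\ r_{13}=0,\qquad r_{32}=0,\ r_{23}=1.\tag{7.2}$$
Indeed, summing (6.2) over $t$ gives $r_{i'i}=r_{ii'}+1$. On $U_0$ we have $T_{21}=T_{31}=\rho$ and $T_{32}=1+\rho^2=\rho$. By (6.4), $T_{12}=T_{13}=\rho^{-1}+1=\rho^2+1=\rho$ and $T_{23}=(1+\rho^{-2})+1=\rho^{-2}=\rho$. Thus
$$T_{ii'}=\rho\ \text{ on }U_0\ \text{ for all }i\ne i'.\tag{7.3}$$
By conjugation and Lemma 5, item 3,
$$[\kappa_j/\pi_{i,j'}]=[\pi_{i,j'}/\kappa_j]=0\quad\text{for all }i,j,j'.\tag{7.4}$$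

**The rational primes $\ell,\ell'$.** Choose first $\ell$, then $\ell'$, both $\equiv1\bmod4$ and $\equiv3\bmod7$, with
$$[\ell/p_1]=[\ell/p_2]=0,\quad[\ell/p_3]=1,\quad[\ell/q]=1,\tag{7.5}$$
$$[\ell'/p_1]=[\ell'/p_2]=1,\quad[\ell'/p_3]=0,\quad[\ell'/q]=0,\quad[\ell'/\ell]=1.\tag{7.6}$$
They exist by the Chinese remainder theorem and Dirichlet's theorem on primes in progressions. Apart from the conditions at $q$ and $7$, this is the pattern of the example over $\mathbb Q$ in Section 4. Since $3$ generates $(\mathbb Z/7)^\times$, its image generates $(\mathbb Z/7)^\times/\{\pm1\}=\mathrm{Gal}(D/\mathbb Q)$, so $\ell$ and $\ell'$ are inert in $D$. By quadratic reciprocity all these symbols are symmetric. For $l\in\{\ell,\ell'\}$, formula (5.3) gives, in $D$,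
$$[\pi_{i,j}/l]=[p_i/l],\qquad[\kappa_j/l]=[q/l],\qquad[\eta/l]=0\ \text{ for units }\eta,\tag{7.7}$$
the last because $N\eta=\pm1$ and $l\equiv1\bmod4$. Also by (5.3), the symbol of a rational integer $b$ at $l\mathcal O_D$ is that of $b^3$ at $l$, hence equal to the Legendre symbol $[b/l]$; in particular this holds for $[\ell'/\ell]$ and $[\ell/\ell']$. Finally $[l/\pi_{i,j}]=[l/p_i]$ and $[l/\kappa_j]=[l/q]$, because the residue fields are $\mathbb F_{p_i}$ and $\mathbb F_q$.

## 8. Two cyclic arrangements of the same three quadratic extensions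

Put
$$n=p_1p_2\ell\ell',\qquad m=p_2p_3\ell',\qquad k=p_1p_3\ell,\qquad\lambda_j=\kappa_j\kappa_{j+1}=g^j\lambda_0\quad(j\in\mathbb Z/3).$$
Then $nmk$ and $\lambda_0\lambda_1\lambda_2$ are squares. Since $p_i\equiv-1$ and $\ell,\ell'\equiv1\bmod4$, we have $n\equiv m\equiv k\equiv1\bmod4$, and $\lambda_j\equiv1\bmod4$. Define
$$K_1=D(\sqrt{n\lambda_0},\sqrt{m\lambda_1})\ni\sqrt{k\lambda_2},\qquad K_2=D(\sqrt{n\lambda_0},\sqrt{k\lambda_1})\ni\sqrt{m\lambda_2}.$$
All radicands are totally positive, so both fields are totally real. Each radicand is a product of distinct primes of $D$, so it has odd valuation at some prime. In each case the three radicands have distinct nontrivial square classes, so both fields have degree $12$. In $K_1$ the labels $n,m,k$ sit on $\lambda_0,\lambda_1,\lambda_2$ in this order; in $K_2$ the order is $n,k,m$.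

**Proposition 7.** $K_1\not\cong K_2$.

**Proof.** Let $\varphi:K_1\to K_2$ be an isomorphism. Since $D/\mathbb Q$ is Galois, $\varphi(D)=D$ and $\varphi|_D=g^i$ for some $i$. Then $g^i$ carries the group of classes of $D^*/D^{*2}$ that become squares in $K_1$, namely $\{1,n\lambda_0,m\lambda_1,k\lambda_2\}$, onto the corresponding group $\{1,n\lambda_0,k\lambda_1,m\lambda_2\}$ of $K_2$. The parities of the valuations at the $\kappa_j$ determine the index of $\lambda$. The parities at $(\ell,\ell')$ are $(1,1)$, $(0,1)$, $(1,0)$ for $n,m,k$ and distinguish these. Since $g^i$ fixes $n,m,k$ and maps $\lambda_j$ to $\lambda_{j+i}$, the coefficients of $(\lambda_0,\lambda_1,\lambda_2)$ in the image of the group of $K_1$ are $(n,m,k)$, $(k,n,m)$, $(m,k,n)$ for $i=0,1,2$. None equals $(n,k,m)$. $\square$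

**The isometry follows from (H).** For $N\in\{n,m,k\}$ the automorphism $g^j$ extends to an isomorphism $D(\sqrt{N\lambda_0})\cong D(\sqrt{N\lambda_j})$ preserving $D$, because $g^j(N\lambda_0)=N\lambda_j$. By Proposition 2, item 3, the lattice $\mathrm{Log}\,R(N\lambda_j)$ is isometric to $\mathrm{Log}\,R(N\lambda_0)$. So if (H) holds for the triples of $K_1$ and of $K_2$, then Lemma 4 and Proposition 2 give, for both $\alpha=1,2$,
$$\Lambda_{K_\alpha}\cong2\Lambda_D\perp\sqrt2\,\mathrm{Log}\,R(n\lambda_0)\perp\sqrt2\,\mathrm{Log}\,R(m\lambda_0)\perp\sqrt2\,\mathrm{Log}\,R(k\lambda_0).\tag{8.1}$$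
The right side does not depend on $\alpha$. It remains to verify (H).

## 9. The linear system over $\mathbb F_2$ and $\mathbb F_4$

**Proposition 8.** Condition (H) holds for the triple $(n\lambda_0,m\lambda_1,k\lambda_2)$ of $K_1$ and for the triple $(n\lambda_0,k\lambda_1,m\lambda_2)$ of $K_2$.

We treat both at once. Let $\tau:\{n,m,k\}\to\mathbb Z/3$ be a bijection and $a_N=N\lambda_{\tau(N)}$; the two fields are $(\tau(n),\tau(m),\tau(k))=(0,1,2)$ and $(0,2,1)$.

**Step 1: coordinates on $\Sigma(a_N)$.** This step makes a class in $\Sigma(a_N)$ a vector over $\mathbb F_2$. Since $a_N\equiv1\bmod4$, the extension $F_{a_N}/D$ is unramified at $2$ (see (F4)), so only the primes dividing $a_N$ ramify. As $D$ has class number $1$, every $\delta\in\Sigma(a_N)$ can be written modulo squares as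
$$\delta=\eta\prod_{p_i\mid N}\prod_j\pi_{i,j}^{e_{ij}}\prod_{l\in J}l^{\,e_l}\cdot\kappa_{\tau(N)}^{f_0}\kappa_{\tau(N)+1}^{f_1},\tag{9.1}$$
with $\eta\in\mathcal O_D^\times$, exponents in $\mathbb F_2$, and $J$ the set of those $l\in\{\ell,\ell'\}$ that divide $N$. Let $i,i'$ be the two indices with $p_i,p_{i'}\mid N$. Using (6.3), write $e_i=(e_{ij})_j=\bar e_i(1,1,1)+e_i^0$ and $(\mathrm{sgn}_j\eta)_j=h(1,1,1)+\eta^0$ with $e_i^0,\eta^0\in U_0$.

**Step 2: local conditions.** This step turns condition (ii) of $\Sigma(a_N)$ into linear equations. For a prime $\varpi\mid a_N$ from our list write $\delta=\varpi^e\delta^\circ$ and $a_N=\varpi a^\circ$. By (F3), $(\delta,a_N)_\varpi$ is the residue symbol of $(-1)^e\delta/a_N^e=(-1)^e\delta^\circ/(a^\circ)^e$. So the condition is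
$$[\delta^\circ/\varpi]+e\big([-1/\varpi]+[a^\circ/\varpi]\big)=0.\tag{9.2}$$

First take $\varpi=\pi_{i,j}$. In $[\delta^\circ/\pi_{i,j}]$ the unit contributes $\mathrm{sgn}_j(\eta)$ by Lemma 5, the other two conjugates of $\pi_i$ contribute $s_i\sum_{j'\ne j}e_{ij'}$, the conjugates of $\pi_{i'}$ contribute $(T_{ii'}e_{i'})_j$, the $l\in J$ contribute $\sum_{l\in J} e_l[l/p_i]$, and the $\kappa$'s contribute $0$ by (7.4). Next, $[-1/\pi_{i,j}]=1$. In $[a^\circ/\pi_{i,j}]$ the other two conjugates contribute $s_i+s_i=0$, the factor $p_{i'}$ contributes $r_{ii'}$, the $l\in J$ contribute $\sum_{l\in J}[l/p_i]$, and the $\kappa$'s nothing. So (9.2) is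
$$\mathrm{sgn}_j(\eta)+s_i\sum_{j'\ne j}e_{ij'}+(T_{ii'}e_{i'})_j+\sum_{l\in J}e_l[l/p_i]+e_{ij}\Big(1+r_{ii'}+\sum_{l\in J}[l/p_i]\Big)=0.$$
Here $\sum_{j'\ne j}e_{ij'}=\bar e_i+e_{ij}=e^0_{ij}$, the $j$-th entry of $e_i^0$. Read the three equations for $j\in\mathbb Z/3$ as one vector equation, and split it along $\mathbb F_2(1,1,1)\oplus U_0$. Since $T_{ii'}$ is $r_{ii'}$ on $(1,1,1)$ and $\rho$ on $U_0$ by (7.3), we get
$$h+r_{ii'}\bar e_{i'}+\sum_{l\in J}e_l[l/p_i]+\bar e_i\Big(1+r_{ii'}+\sum_{l\in J}[l/p_i]\Big)=0,\tag{9.3}$$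
$$\eta^0+\rho\,e^0_{i'}+b_i^Ne_i^0=0,\qquad b_i^N:=s_i+1+r_{ii'}+\sum_{l\in J}[l/p_i]\in\mathbb F_2.\tag{9.4}$$
The same equations hold with $i$ and $i'$ exchanged.

Now take $\varpi=l\in J$. By (7.7), $[\delta^\circ/l]$ is the sum of $\sum_{p_i\mid N}\bar e_i[p_i/l]$, of $e_{l^*}[l^*/l]$ for $l^*\in J\setminus\{l\}$, and of $(f_0+f_1)[q/l]$. Moreover $[-1/l]=0$, and $[a^\circ/l]=\sum_{p_i\mid N}[p_i/l]+\sum_{l^*}[l^*/l]$, because $\lambda_{\tau(N)}$ contributes $2[q/l]=0$. So (9.2) is
$$\sum_{p_i\mid N}(\bar e_i+e_l)[p_i/l]+\sum_{l^*\in J\setminus\{l\}}(e_{l^*}+e_l)[l^*/l]+(f_0+f_1)[q/l]=0.\tag{9.5}$$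

Finally take $\varpi=\kappa_{\tau(N)}$. Units, in particular $-1$, contribute $0$ by Lemma 5, and the $\pi_{i,j}$, hence also $p_i$ and $p_{i'}$, contribute $0$ by (7.4). What is left is $f_1s+\sum_{l\in J} e_l[l/q]+f_0\big(s+\sum_{l\in J}[l/q]\big)=0$. The computation at $\kappa_{\tau(N)+1}$ is the same with $f_0,f_1$ exchanged. So
$$(f_0+f_1)s+\sum_{l\in J}(e_l+f_0)[l/q]=0,\qquad(f_0+f_1)s+\sum_{l\in J}(e_l+f_1)[l/q]=0.\tag{9.6}$$

**Step 3: matching exponents.** This step uses the relation in (H). Suppose $\eta\,\delta_n\delta_m\delta_k\in D^{*2}$ with $\eta\in\mathcal O_D^\times$ and $\delta_N\in\Sigma(a_N)$ written as in (9.1); superscripts $N$ mark the data of $\delta_N$. Each prime involved divides exactly two of $a_n,a_m,a_k$, so evenness of its valuation in the product says that its two exponents agree: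
$$e_1^n=e_1^k=:x_1,\quad e_2^n=e_2^m=:x_2,\quad e_3^m=e_3^k=:x_3,\quad e_\ell^n=e_\ell^k=:y,\quad e_{\ell'}^n=e_{\ell'}^m=:y'.$$
For each $j$ the two exponents of $\kappa_j$, one from the $N$ with $\tau(N)=j$ and one from the $N$ with $\tau(N)=j-1$, also agree.

**Step 4: the $U_0$-part vanishes.** This step shows that conjugate primes occur with equal exponents. For each $N$, add the two equations (9.4) for $(i,i')$ and $(i',i)$; the term $\eta^0$ cancels, and $(\rho+b_i^N)e_i^0=(\rho+b_{i'}^N)e_{i'}^0$. For $N=n,m,k$ this reads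
$$(\rho+b_1^n)x_1^0=(\rho+b_2^n)x_2^0,\quad(\rho+b_2^m)x_2^0=(\rho+b_3^m)x_3^0,\quad(\rho+b_3^k)x_3^0=(\rho+b_1^k)x_1^0 .\tag{9.7}$$
By (7.2), (7.5), (7.6), where $J=\{\ell,\ell'\},\{\ell'\},\{\ell\}$ for $n,m,k$,
$$\begin{aligned}b_1^n&=s_1+1+0+(0+1)=s_1,&b_1^k&=s_1+1+0+0=s_1+1,\\b_2^n&=s_2+1+1+(0+1)=s_2+1,&b_2^m&=s_2+1+1+1=s_2+1,\\b_3^m&=s_3+1+0+0=s_3+1,&b_3^k&=s_3+1+1+1=s_3+1.\end{aligned}\tag{9.8}$$
All coefficients $\rho+b$ in (9.7) are nonzero in $\mathbb F_4$, since $b\in\mathbb F_2$ and $\rho\notin\mathbb F_2$. So if one $x_i^0$ vanishes, all do. Suppose none vanishes. Identify the one-dimensional $\mathbb F_4$-space $U_0$ with $\mathbb F_4$ and multiply the three equations. After cancelling $x_1^0x_2^0x_3^0\neq0$ and the equal factors $\rho+b_2^n=\rho+b_2^m$ and $\rho+b_3^m=\rho+b_3^k$, we get $\rho+b_1^n=\rho+b_1^k$, that is $s_1=s_1+1$, a contradiction. Equations (9.7) go once around the triangle with vertices $1,2,3$, and the symbols were chosen so that exactly one corner obstructs a consistent trip. Hence $x_1^0=x_2^0=x_3^0=0$,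 and (9.4) gives $(\eta^N)^0=0$ for each $N$.

**Step 5: the exponents of the $\kappa$'s.** We show that they all equal $y$. Recall $[\ell/q]=1$ and $[\ell'/q]=0$. For $N=n$ and $N=k$, (9.6) reads $(f_0+f_1)s+y+f_0=0$ and $(f_0+f_1)s+y+f_1=0$. Adding gives $f_0=f_1$, and then $f_0=f_1=y$. For $N=m$, where $J=\{\ell'\}$, (9.6) gives too little. But each of $\kappa_{\tau(m)},\kappa_{\tau(m)+1}$ also divides $a_n$ or $a_k$, where its exponent is $y$, so by Step 3 $f_0^m=f_1^m=y$.

**Step 6: the constant part.** This is the rehearsal of Section 4. Let $X_i=\bar x_i$, so that $x_i=X_i(1,1,1)$ by Step 4. By Step 5, $f_0+f_1=0$ for every $N$. Now (9.5) gives the following.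

1. $N=n$, $l=\ell$: $[p_1/\ell]=[p_2/\ell]=0$ and $[\ell'/\ell]=1$, so $y'=y$.
2. $N=k$, $l=\ell$: $[p_1/\ell]=0$ and $[p_3/\ell]=1$, so $X_3=y$.
3. $N=m$, $l=\ell'$: $[p_2/\ell']=1$ and $[p_3/\ell']=0$, so $X_2=y'=y$.
4. $N=n$, $l=\ell'$: $(X_1+y')+(X_2+y')+(y+y')=0$, so $X_1=X_2=y$.

Thus every exponent in every $\delta_N$ equals $y$.

**Step 7: the unit.** With all exponents equal to $y$, (9.3) becomes
$$h^N+r_{ii'}y+y\sum_{l\in J}[l/p_i]+y\Big(1+r_{ii'}+\sum_{l\in J}[l/p_i]\Big)=h^N+y=0 .$$
Together with $(\eta^N)^0=0$ from Step 4, the unit $\eta^N$ has signature $y(1,1,1)$, the same as $(-1)^y$. By injectivity of (5.1), $\eta^N\equiv(-1)^y$ modulo squares. As $a_N$ is the product of all the primes occurring in (9.1), $\delta_N=(-a_N)^y\in\{1,-a_N\}$ for $N=n,m,k$. This is (H). $\square$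

## 10. The lattices, zeta functions, regulators and class numbers agree

**Proof of Theorem 1.** By Proposition 8, (8.1) holds for both fields, so $\Lambda_{K_1}\cong\Lambda_{K_2}$. By Proposition 7, $K_1\not\cong K_2$. Both fields are totally real of degree $12$ and biquadratic over $D$. Both are ramified at $q>B$, since the radicand $n\lambda_0$ has odd valuation at a prime above $q$. A finite list of pairs has only finitely many ramified primes and $B$ was arbitrary, so infinitely many such pairs arise.

For the zeta functions, decompose the regular representation of $\mathrm{Gal}(K_\alpha/D)\cong(\mathbb Z/2)^2$ into its four characters. This gives $\zeta_{K_\alpha}=\zeta_D\prod_F(\zeta_F/\zeta_D)$, where $F$ runs over the three intermediate quadratic extensions. They are isomorphic to $D(\sqrt{N\lambda_0})$, $N\in\{n,m,k\}$, for both $\alpha$. Hence $\zeta_{K_1}=\zeta_{K_2}$.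

For the regulators, the covolume of $\Lambda_K$ for a totally real field of degree $d$ is $\sqrt d$ times the regulator, so isometric lattices give equal regulators. For the class numbers, the functional equation says that $|d_K|^{s/2}\Gamma_{\mathbb R}(s)^{12}\zeta_K(s)$, with $\Gamma_{\mathbb R}(s)=\pi^{-s/2}\Gamma(s/2)$, is invariant under $s\mapsto1-s$. So $|d_K|^{s-1/2}$ is determined by $\zeta_K$, and the discriminants agree. The residue at $s=1$ is $2^{12}h_KR_K/(2\sqrt{|d_K|})$, so the products $h_KR_K$ agree, and with the regulators the class numbers agree. $\square$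

## 11. Rational isometry and permutation modules; small degrees

Proposition 2 gave isometries after tensoring with $\mathbb Q$ almost for free. There is an exact criterion for this weaker relation, whose harder half assumes weak Schanuel. Let $K_1,K_2$ be totally real of degree $d\ge2$, let $L\subset\mathbb R$ be the compositum of their normal closures, which is totally real, put $G=\mathrm{Gal}(L/\mathbb Q)$, and let $H_i\subset G$ be the subgroup fixing $K_i$. Let $A_i\subset\mathbb Q[G/H_i]$ be the sum-zero subspace, with the form for which the cosets are orthonormal. For a quadratic field, $\mathbb Q[G/H]$ has basis $w_1,w_2$, and $A$ is spanned by $w_1-w_2$ with $\langle w_1-w_2,w_1-w_2\rangle=2$.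

**Theorem 9.** (1) Unconditionally, a $\mathbb Q[G]$-linear isometry $A_1\to A_2$ induces an isometry $\Lambda_{K_1}\otimes\mathbb Q\to\Lambda_{K_2}\otimes\mathbb Q$. (2) Assuming weak Schanuel, the converse holds: if $\Lambda_{K_1}\otimes\mathbb Q$ and $\Lambda_{K_2}\otimes\mathbb Q$ are isometric (for example if $\Lambda_{K_1}\cong\Lambda_{K_2}$), then $A_1,A_2$ are isometric as quadratic $\mathbb Q[G]$-modules. In particular $\mathbb Q[G/H_1]\cong\mathbb Q[G/H_2]$ and $\zeta_{K_1}=\zeta_{K_2}$.

**Proof.**

**Step 1: units as homomorphisms.** Let $M=(\mathcal O_L^\times/\pm1)\otimes\mathbb Q$ and $V_i=M^{H_i}$. Averaging over $H_i$ shows $V_i=\mathcal O_{K_i}^\times\otimes\mathbb Q$, and this is $\Lambda_{K_i}\otimes\mathbb Q$. For $u\in V_i$ there is a $G$-map $\mathbb Q[G/H_i]\to M$, $gH_i\mapsto gu$, and every $G$-map arises from a unique $u$ in this way. It kills the sum of all cosets, because norms to $\mathbb Q$ of units are $\pm1$. So it equals $f_u\circ\mathrm{pr}_i$, where $\mathrm{pr}_i:\mathbb Q[G/H_i]\to A_i$ is the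 orthogonal projection, for a unique $f_u\in\mathrm{Hom}_G(A_i,M)$. Hence $u\mapsto f_u$ is an isomorphism $V_i\cong\mathrm{Hom}_G(A_i,M)$.

**Step 2: the length as a symmetric tensor.** Let $\bar q_i=\sum_{w\in G/H_i}\mathrm{pr}_i(w)^2\in\mathrm{Sym}^2A_i$. It is the inverse tensor of the form: if $b_1,\dots,b_{d-1}$ is a basis of $A_i$ with Gram matrix $C$, then $\bar q_i=\sum_{k,l}(C^{-1})_{kl}b_kb_l$. Indeed $\mathrm{pr}_i(w)=\sum_{k,l}\langle w,b_k\rangle(C^{-1})_{kl}b_l$ and $\sum_w\langle w,b_k\rangle\langle w,b_{k'}\rangle=C_{kk'}$; multiply out. In the quadratic example both descriptions give $\frac12(w_1-w_2)^2$. Consequently a linear isomorphism $\psi:A_1\to A_2$ is an isometry if and only if $\psi(\bar q_1)=\bar q_2$: compare Gram matrices in the bases $b_k$ and $\psi(b_k)$. For $u\in V_i$ put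
$$Q_i(u)=\sum_{w\in G/H_i}(wu)^2=f_u(\bar q_i)\in\mathrm{Sym}^2M.$$
The map $\log|\cdot|:M\to\mathbb R$, using $L\subset\mathbb R$, is $\mathbb Q$-linear and extends to a ring homomorphism $\mathrm{Sym}_{\mathbb Q}(M)\to\mathbb R$. It sends $Q_i(u)$ to $\|\mathrm{Log}\,u\|^2$, as the cosets $w$ give the embeddings of $K_i$.

**Step 3: part (1).** Let $\psi:A_1\to A_2$ be a $G$-isometry. Then $f\mapsto f\circ\psi^{-1}$ is an isomorphism $\mathrm{Hom}_G(A_1,M)\to\mathrm{Hom}_G(A_2,M)$, hence $V_1\to V_2$. If $u\mapsto u_2$, then $Q_2(u_2)=f_u(\psi^{-1}(\bar q_2))=f_u(\bar q_1)=Q_1(u)$. So lengths are preserved.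

**Step 4: part (2), from lengths to tensors.** The map $\log|\cdot|$ is injective on $M$, since a unit of $L\subset\mathbb R$ with absolute value $1$ is $\pm1$. So the logarithms of a basis of $M$ are linearly independent over $\mathbb Q$, and by weak Schanuel they are algebraically independent. Hence $\mathrm{Sym}_{\mathbb Q}(M)\to\mathbb R$ is injective. For an isometry $\varphi:V_1\to V_2$, equality of lengths therefore gives $Q_1(u)=Q_2(\varphi(u))$ in $\mathrm{Sym}^2M$ for all $u\in V_1$.

**Step 5: part (2), a faithful unit.** By Dirichlet, $M\oplus\mathbb Q\cong\mathbb Q[G]$, because the characters agree. Also $A_1\oplus\mathbb Q=\mathbb Q[G/H_1]$ embeds in $\mathbb Q[G]$ by $gH_1\mapsto\sum_{h\in H_1}gh$. Comparing multiplicities of irreducible modules, $A_1$ embeds in $M$. So some $u\in V_1$ has $f_u$ injective. Put $t=f_u(\bar q_1)=f_{\varphi(u)}(\bar q_2)$.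

We claim that if $S\subset M$ is a subspace with $t\in\mathrm{Sym}^2S$, then $f_u(A_1)\subset S$. For a linear functional $\xi$ on $M$ let $\partial_\xi:\mathrm{Sym}^2M\to M$, $xy\mapsto\xi(x)y+\xi(y)x$. It maps $\mathrm{Sym}^2S$ into $S$. With $c_k=f_u(b_k)$, which are linearly independent, $\partial_\xi t=2\sum_{k,l}(C^{-1})_{kl}\,\xi(c_k)\,c_l\in S$. The values $\xi(c_k)$ are arbitrary and $C^{-1}$ is invertible, so $S$ contains all $c_l$.

Apply the claim with $S=f_{\varphi(u)}(A_2)$. Its dimension is at most $d-1=\dim f_u(A_1)$, so $f_{\varphi(u)}$ is injective with the same image as $f_u$. Then $\psi=f_{\varphi(u)}^{-1}\circ f_u:A_1\to A_2$ is a $G$-isomorphism, and $f_{\varphi(u)}(\psi(\bar q_1))=t=f_{\varphi(u)}(\bar q_2)$ gives $\psi(\bar q_1)=\bar q_2$. By Step 2, $\psi$ is a $G$-isometry. Adding the trivial module gives $\mathbb Q[G/H_1]\cong\mathbb Q[G/H_2]$, and $\zeta_{K_1}=\zeta_{K_2}$ follows from Artin formalism. $\square$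

In degree at most $2$ the conjecture holds unconditionally: the only field of degree $1$ is $\mathbb Q$, and degree $2$ was the first computation of Section 1. In degree at most $6$ it holds under weak Schanuel. Indeed, by Theorem 9 isometric lattices then give equal zeta functions, and fields of degree at most $6$ with equal zeta functions are isomorphic, by R. Perlis, *On the equation $\zeta_K(s)=\zeta_{K'}(s)$*, J. Number Theory 9 (1977). The minimal degree of a counterexample is not determined here; under weak Schanuel it lies in $[7,12]$.
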